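\title{A free $p$-adic action on a one-dimensional compactum with three-dimensional orbit space}

\begin{abstract}
For every prime $p$ we construct a $1$-dimensional compact metric space with a free continuous action of the group $A_p$ of $p$-adic integers whose orbit space is $3$-dimensional. The space is an inverse limit of $3$-dimensional complexes with free actions of cyclic $p$-groups. Each bonding map is close to a map into a graph, while the induced maps of orbit spaces keep a cohomology class of degree $3$ alive. We also obtain free actions on $n$-dimensional compacta with $(n+2)$-dimensional orbit spaces for all $n\ge 1$, and we show that $2$ is the largest finite jump of dimension for free actions.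
\end{abstract}

\section{Introduction}

Throughout, $p$ is a prime and $A_p=\varprojlim \mathbb{Z}/p^i$ is the compact group of $p$-adic integers with the inverse limit topology. A \emph{compactum} is a compact metric space and $\dim$ is covering dimension. An action of $A_p$ on a compactum $X$ is a continuous action $A_p\times X\to X$, and $X/A_p$ carries the quotient topology. An action is \emph{free} if $gx=x$ forces $g$ to be the identity.

How does dimension change on passing to an orbit space? If a finite group $G$ acts freely on a compactum $X$, the orbit map is a finite covering. Then $X/G$ is a finite union of closed sets over which the covering is trivial, and the dimension of a finite union of closed sets is the largest of their dimensions, so $\dim X/G=\dim X$. The group $A_p$ is a limit of finite groups and its orbits are $0$-dimensional, so one might expect the same for $A_p$. But let $A_p$ act freely on $X$ with orbit space $Y$. The spaces $X_i=X/p^iA_p$ form a tower of finite cyclic coverings of $Y$, each of dimension $\dim Y$, and $X$ is the inverse limit of this tower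 (Section~\ref{sec:upper}). An inverse limit can have smaller dimension than its terms. The difference $\dim Y-\dim X$ measures how much dimension the tower unwinds.

Yang showed that if $A_p$ acts effectively on a manifold $M$, then $\dim M/A_p=\dim M+2$. Raymond and Williams constructed, for every $n\ge2$, an action of $A_p$ on an $n$-dimensional compactum with $(n+2)$-dimensional orbit space. We take the following problem from Levin's paper \cite{Levin}.

\begin{quote}
\emph{Do there exist a $1$-dimensional compactum $X$ and an action of $A_p$ on $X$ such that $\dim X/A_p=3$?}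
\end{quote}

A heuristic explains the number $2$. The covering $X_i\to Y$ has group $\mathbb{Z}/p^i$, so the cohomology of $Y$ is assembled from that of $X_i$ and that of $\mathbb{Z}/p^i$, and in the limit the group contributes $\varinjlim H^*(\mathbb{Z}/p^i;\mathbb{Z})$. Here $H^*(\mathbb{Z}/p^i;\mathbb{Z})=\mathbb{Z}[c_i]/(p^ic_i)$, where $c_i\in H^2=\operatorname{Hom}(\mathbb{Z}/p^i,\mathbb{Q}/\mathbb{Z})$ sends $1$ to $p^{-i}$. The epimorphism $\mathbb{Z}/p^{i+1}\to\mathbb{Z}/p^i$ pulls $c_i$ back to $pc_{i+1}$, so after $t$ steps $c_i^k$ becomes $p^{kt}c_{i+t}^k$, in a cyclic group of order $p^{i+t}$. For $k=1$ this is never zero, and for $k\ge2$ it is zero once $t\ge i$. The limit is $\mathbb{Z}[\frac1p]/\mathbb{Z}$ in degree $2$ and vanishes above degree $2$. This suggests that a jump by $2$ is the most one can hope for, and that it is carried by $p$-torsion. On the other hand, for $n=0$ there is no jump at all (Lemma~\ref{lem:orbit}). So $n=1$ lies between a case without any jump and the cases with the full jump, and either neighbor suggests an answer. The answer is yes, and the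 action can be chosen free.

\begin{theorem}\label{thm:main}
For every prime $p$ there are a $1$-dimensional compactum $X$ and a free action of $A_p$ on $X$ with $\dim X/A_p=3$.
\end{theorem}

Let $\mathbb{Z}_{(p)}$ be the ring of rational numbers with denominator prime to $p$, and let $\check H^*$ denote \v{C}ech cohomology. The \emph{integral cohomological dimension} $\dim_{\mathbb{Z}}Y$ of a compactum $Y$ is the least $m$ such that $\check H^k(Y,B;\mathbb{Z})=0$ for all $k>m$ and all closed $B\subset Y$, and $\infty$ if there is no such $m$.

\begin{theorem}\label{thm:more}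
\begin{enumerate}
\item[(1)] Let $K_0$ be a finite connected simplicial complex with $\dim K_0\le3$, and let $0\ne u\in H^3(K_0;\mathbb{Z}_{(p)})$. There are a $1$-dimensional compactum $X$ with a free $A_p$-action such that $\dim X/A_p=3$, and a map $X/A_p\to K_0$ under which $u$ has nonzero image in $\check H^3(X/A_p;\mathbb{Z}_{(p)})$.
\item[(2)] For every $n\ge1$ there is a free $A_p$-action on an $n$-dimensional compactum with $(n+2)$-dimensional orbit space. For $n=0$ no action raises dimension.
\item[(3)] If $A_p$ acts freely on a compactum $X$ with $\dim X=n<\infty$, then $\dim_{\mathbb{Z}}X/A_p\le n+2$. Hence $\dim X/A_p\le n+2$ or $\dim X/A_p=\infty$, so the jump by $2$ is the largest finite jump for free actions.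
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:main} is Theorem~\ref{thm:more}(1) with $K_0\cong S^3$ the boundary of a $4$-simplex and $u$ a generator.

Section~\ref{sec:towers} reduces part (1) to one step of an inductive construction. Section~\ref{sec:Z} introduces the space $Z$ that performs this step, and Section~\ref{sec:borel} reduces the step to an inclusion in equivariant cohomology, Proposition~\ref{prop:key}, which is proved in Sections~\ref{sec:pairs}--\ref{sec:key}. Parts (2) and (3) are proved in Section~\ref{sec:upper}.

\medskip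
\noindent\textbf{Conventions.} $R=\mathbb{Z}_{(p)}$, and cohomology has coefficients in $R$ unless indicated. Simplices are closed. A simplex $\sigma$ is also regarded as the complex of its faces, $L^{(k)}$ is the $k$-skeleton of a complex $L$, and we often write $L$ for $|L|$. A simplicial action on $L$ is called free if it is free on $|L|$. Maps $\mathbb{Z}/p^{s'}\to\mathbb{Z}/p^{s}$ with $s'\ge s$ are the canonical epimorphisms. For a simplex $\sigma$ of dimension $k\in\{2,3\}$ we fix a generator $[\partial\sigma]\in H^{k-1}(\partial\sigma)$ and put $[\sigma]=\delta[\partial\sigma]$, a generator of $H^k(\sigma,\partial\sigma)$.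

\section{Towers of free cyclic actions}\label{sec:towers}

We use the following facts from dimension theory.
\begin{enumerate}
\item[(D1)] If a compactum is a finite union of closed sets, its dimension is the largest of their dimensions.
\item[(D2)] (Alexandroff's theorem on $\varepsilon$-maps.) An \emph{$\varepsilon$-map} is a map whose fibers have diameter $<\varepsilon$. If for every $\varepsilon>0$ the compactum $X$ has an $\varepsilon$-map $\varphi$ to a compactum $P$ with $\dim P\le n$, then $\dim X\le n$. Indeed, by compactness every point of $P$ has a neighborhood whose preimage has diameter $<\varepsilon$; refine these neighborhoods to an open cover of order $\le n+1$ and pull it back. Applied to the projections, this shows that an inverse limit of compacta of dimension $\le n$ has dimension $\le n$.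
\item[(D3)] For a closed subset $B$ of a compactum $Y$ and any coefficients, $\check H^k(Y,B)=0$ for $k>\dim Y$. \v{C}ech cohomology takes inverse limits of compact pairs to direct limits, and it agrees with singular cohomology on finite CW complexes.
\item[(D4)] A nonempty compactum has dimension $0$ if and only if its clopen sets form a base.
\end{enumerate}

\begin{lemma}\label{lem:orbit}
Let a compact group $C$ act continuously on a compactum $X$. Then the orbit map $q:X\to X/C$ is open and $X/C$ is a compactum. If $\dim X=0$, then $\dim X/C=0$.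
\end{lemma}

\begin{proof}
For open $U$ the set $q^{-1}q(U)=\bigcup_g gU$ is open, so $q$ is open and carries a countable base to a countable base. The relation $\{(x,gx)\}\subset X\times X$ is compact. If $x,x'$ lie in different orbits, some open box $U\times U'$ around $(x,x')$ misses it, and $q(U)$, $q(U')$ are disjoint. So $X/C$ is compact, Hausdorff and second countable, hence metrizable. If $\dim X=0$, $O\subset X/C$ is open and $q(x)\in O$, take a clopen $U$ with $x\in U\subset q^{-1}(O)$. Then $q(U)$ is open and compact, and $q(x)\in q(U)\subset O$. Apply (D4).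
\end{proof}

Guided by the tower $X_i$, we build $X$ as a limit of polyhedra $L_j$ with free actions of larger and larger cyclic groups. Two things must be arranged. Upstairs, the bonding maps must be close to maps into graphs, so that (D2) gives $\dim X\le1$. Downstairs, a class of degree $3$ must survive, so that (D3) gives $\dim X/A_p\ge3$. One step reads as follows.

\begin{proposition}\label{prop:step}
Let $L$ be a finite connected simplicial complex, $\dim L\le3$, with a free simplicial action of $\overline G=\mathbb{Z}/p^s$, $s\ge0$, and let $0\ne u\in H^3(|L|/\overline G)$. Then there are $r\ge1$, a finite connected simplicial complex $L'$, $\dim L'\le3$, with a free simplicial action of $G=\mathbb{Z}/p^{s+r}$, and maps $f:|L'|\to|L|$, $\psi:|L'|\to|L^{(1)}|$ such that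
\begin{enumerate}
\item[(i)] $f$ is equivariant with respect to $G\to\overline G$;
\item[(ii)] for every $w\in|L'|$ the points $f(w)$ and $\psi(w)$ lie in a common simplex of $L$;
\item[(iii)] $u$ has nonzero image under the map $H^3(|L|/\overline G)\to H^3(|L'|/G)$ induced by $f$.
\end{enumerate}
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:more}(1) from Proposition~\ref{prop:step}]
We construct complexes $L_j$ with metrics $d_j$, groups $G_j=\mathbb{Z}/p^{s_j}$ with $0=s_0<s_1<\cdots$, maps $f_j:L_{j+1}\to L_j$, $\psi_j:L_{j+1}\to L_j^{(1)}$ and classes $0\ne u_j\in H^3(K_j)$, where $K_j=|L_j|/G_j$. Start with $L_0=K_0$, $u_0=u$. Given $L_j$, fix a metric $d_j$ on $|L_j|$ and replace $L_j$ by an iterated barycentric subdivision such that for all $i\le j$ the image in $L_i$ of every simplex of $L_j$ has $d_i$-diameter $<2^{-j}$; this is possible by uniform continuity. The space $|L_j|$ and the earlier maps do not change, and the action stays simplicial and free. Now apply Proposition~\ref{prop:step} to $(L_j,G_j,u_j)$, and let $u_{j+1}$ be the image of $u_j$.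

Let $X=\varprojlim(|L_j|,f_j)$, a nonempty compactum with projections $\pi_j$. Since $s_j\to\infty$, we have $A_p=\varprojlim G_j$, and by (i) the formula $(gx)_j=g_jx_j$ defines a continuous action. It is free, because $g_jx_j=x_j$ forces $g_j$ to be trivial for each $j$.

\emph{The orbit space.} Let $Y=\varprojlim K_j$. The natural map $X/A_p\to Y$ is a continuous map from a compact space to a Hausdorff space, so it is a homeomorphism once it is bijective. Over a point $(k_j)\in Y$, the $G_j$-orbits lying over the $k_j$ form an inverse system of nonempty finite sets; a point of its limit is a point of $X$ over $(k_j)$. If $x,x'\in X$ have the same image, let $g_j\in G_j$ be the unique element with $g_jx_j=x'_j$. Applying $f_j$ to $g_{j+1}x_{j+1}=x'_{j+1}$ shows that the image of $g_{j+1}$ in $G_j$ also carries $x_j$ to $x_j'$, so it equals $g_j$. Thus $g=(g_j)\in A_p$ and $gx=x'$.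

\emph{$\dim Y=3$.} Since $|L_j|\to K_j$ is a finite covering, $\dim K_j=\dim|L_j|\le3$ by (D1), and $\dim Y\le3$ by (D2). By (D3), $\check H^3(Y)=\varinjlim H^3(K_j)$, and $u$ has nonzero image there because all $u_j$ are nonzero. Hence $\dim Y\ge3$, and the projection $Y\to K_0$ is the required map.

\emph{$\dim X=1$.} Put $\varphi_j=\psi_j\pi_{j+1}:X\to L_j^{(1)}$. By (ii), $\pi_j(x)=f_j\pi_{j+1}(x)$ and $\varphi_j(x)$ lie in a common simplex of $L_j$. So if $\varphi_j(x)=\varphi_j(x')$, then $\pi_j(x)$ and $\pi_j(x')$ lie in two simplices of $L_j$ with a common point, and $d_i(\pi_i(x),\pi_i(x'))<2\cdot2^{-j}$ for all $i\le j$. In the metric $\sum_{i\ge0}2^{-i}\min(1,d_i)$ on $X$, the terms with $i\le j$ contribute at most $4\cdot2^{-j}$ and the others at most $2^{-j}$. So the fibers of $\varphi_j$ have diameter at most $5\cdot 2^{-j}$, and $\dim X\le1$ by (D2). Finally, $\dim X\neq 0$ by Lemma~\ref{lem:orbit}, since $\dim X/A_p=3$.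
\end{proof}

Conditions (ii) and (iii) pull against each other. By (ii), the straight-line homotopy deforms $f$ to $\psi$, so $f^*$ kills $H^3(L)$. The covering $|L'|\to|L'|/G$ has degree $p^{s+r}$, so by transfer the image of $u$ in $H^3(|L'|/G)$ is killed by $p^{s+r}$. After the first step the class is $p$-torsion, and every step kills some multiple of it. What we can hope to prove is that a step kills only classes divisible by a high power of $p$. This is the reason for the coefficients $R$: in a finitely generated $R$-module no nonzero element is divisible by all powers of $p$.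

\section{The space $Z_I(L)$}\label{sec:Z}

Which $G$-space should map to $L$? Suppose that $W$ is a $G$-space, $f:W\to|L|$ is equivariant and $\psi:W\to|L^{(1)}|$ satisfies a slightly stronger form of (ii): $\psi(w)\in\sigma$ whenever $f(w)\in\sigma$. The map $\psi$ is not equivariant, but each translate $\psi_i(w)=i\,\psi(i^{-1}w)$, $i\in G$, has the same property: if $f(w)\in\sigma$, then $f(i^{-1}w)\in i^{-1}\sigma$, so $\psi_i(w)\in\sigma$. Thus every $w$ determines a family $(\psi_i(w))_{i\in G}$ of points in the $1$-skeleton of one simplex. We take the space of all such families.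

Let $L$ be a finite simplicial complex with vertex set $V$, embedded in $\mathbb{R}^V$ by barycentric coordinates, and let $I$ be a finite nonempty set. For a subcomplex $M\subset L$ put
\[
Z(M)=Z_I(M)=\bigcup_{\sigma\in M}(\sigma^{(1)})^I\subset|L|^I,\qquad Z=Z(L),
\]
so that $Z(\sigma)=(\sigma^{(1)})^I$ for a simplex $\sigma$. Define
\[
a:Z\to|L|,\quad a(x)=\frac1{|I|}\sum_{i\in I}x_i,\qquad \operatorname{pr}_i:Z\to|L^{(1)}|,\quad \operatorname{pr}_i(x)=x_i .
\]
For $x\in Z(\sigma)$ the points $a(x)$ and $x_i$ lie in $\sigma$. The space $Z$ is a finite regular CW complex. Its cells are the products $\prod_ie_i$ of vertices and edges $e_i$ that are faces of a common simplex of $L$. The smallest such simplex is the \emph{carrier} of the cell, and a cell belongs to $Z(M)$ exactly when its carrier belongs to $M$.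

If a group $\Pi$ acts simplicially on $L$ and acts on $I$, it acts on $Z$ by $(gx)_i=g\,x_{g^{-1}i}$. This action permutes the cells, $gZ(\sigma)=Z(g\sigma)$, the map $a$ is equivariant, and
\begin{equation}\label{eq:pr}
\operatorname{pr}_i\circ g=g\circ\operatorname{pr}_{g^{-1}i}.
\end{equation}

\begin{remark}\label{rem:universal}
For $I=G$ and $(W,f,\psi)$ as above, the map $\Phi:W\to Z$, $\Phi(w)_i=\psi_i(w)$, is equivariant, since $(g\Phi(w))_i=g\,(g^{-1}i)\,\psi(i^{-1}gw)=\Phi(gw)_i$. The points $a\Phi(w)$ and $f(w)$ lie in the smallest simplex containing $f(w)$, so $f$ is equivariantly homotopic to $a\Phi$ along straight lines. Thus $f$ factors through $a$ up to equivariant homotopy: a class that survives under some such $f$ survives under $a$.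
\end{remark}

\begin{lemma}\label{lem:geom}
\begin{enumerate}
\item[(a)] $a:Z(L^{(1)})\to L^{(1)}$ is an equivariant homotopy equivalence.
\item[(b)] For each $i$, $a$ is homotopic to $\operatorname{pr}_i$ through maps carrying $Z(M)$ into $M$ for every subcomplex $M$.
\item[(c)] For $k\ge2$ the maps $a^*:H^k(L^{(k)},L^{(k-1)})\to H^k(Z(L^{(k)}),Z(L^{(k-1)}))$ and $a^*:H^k(L)\to H^k(Z)$ are zero.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The diagonal $d(y)=(y,\dots,y)$ is equivariant and $ad=\mathrm{id}$. For an edge $e$ the set $Z(e)=e^I$ is convex, so $x_i\mapsto(1-s)x_i+s\,a(x)$ is an equivariant homotopy from the identity of $Z(L^{(1)})$ to $da$; it fixes the diagonal.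
(b) Use $(1-s)a(x)+s\,x_i$, which lies in $\sigma$ for $x\in Z(\sigma)$.
(c) By (b) we may replace $a$ by $\operatorname{pr}_i$, also as a map of pairs, and $\operatorname{pr}_i$ takes values in the graph $L^{(1)}\subset L^{(k-1)}$.
\end{proof}

The homotopy in (b) singles out an index $i$ and is not equivariant. The whole construction rests on this, and the effect is already visible for a triangle.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\foreach \x in {0,1,2} \fill[gray!30] (\x,\x) rectangle +(1,1);
\draw (0,0) grid (3,3);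
\draw[very thick] (0,0) -- (3,3);
\foreach \x/\y in {0/0,1/1,2/2,3/0} {
  \node[below] at (\x,0) {$v_{\y}$};
  \node[left] at (0,\x) {$v_{\y}$};
}
\end{tikzpicture}
\caption{The torus $Z(\sigma)=\partial\sigma\times\partial\sigma$ for a triangle $\sigma=v_0v_1v_2$ and $|I|=2$, drawn as a square with opposite sides identified. The three shaded squares $e\times e$ form $Z(\partial\sigma)$. Interchanging the coordinates is the reflection in the diagonal; the quotient is a M\"obius band whose boundary is the diagonal circle.}
\label{fig:torus}
\end{figure}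

\begin{example}\label{ex:moebius}
Let $p=2$, let $\sigma$ be a $2$-simplex, and let $\Gamma=I=\mathbb{Z}/2$ act trivially on $\sigma$ and by translation on $I$. Then $Z(\sigma)=\partial\sigma\times\partial\sigma$ is a torus, $\Gamma$ interchanges the coordinates, and $Z(\partial\sigma)$ is the union of three squares along the diagonal (Figure~\ref{fig:torus}). Upstairs, $a^*[\sigma]=0$ in $H^2(Z(\sigma),Z(\partial\sigma))$ by Lemma~\ref{lem:geom}(c). Downstairs, let $\bar a:(M,N)\to(\sigma,\partial\sigma)$ be induced by $a$, where $M=Z(\sigma)/\Gamma$ and $N=Z(\partial\sigma)/\Gamma$. Identify $\partial\sigma$ with $\mathbb{R}/\mathbb{Z}$ and write points of the torus as $(t+z,t-z)$. The interchange is $z\mapsto-z$, and $(t,z)$ and $(t+\frac12,z+\frac12)$ give the same point, so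
\[
M=\big(\mathbb{R}/\mathbb{Z}\times[0,\tfrac12]\big)\big/\,(t,z)\sim(t+\tfrac12,\tfrac12-z).
\]
This is a M\"obius band with boundary the diagonal $z=0$, which runs twice around the core. By Lemma~\ref{lem:geom}(a), $N$ deforms onto the diagonal and $\bar a^*[\partial\sigma]$ generates $H^1(N)$. So $H^1(M)\to H^1(N)$ is multiplication by $2$, while $H^2(M)=0$, and therefore $H^2(M,N)=R/2$ is generated by $\delta\bar a^*[\partial\sigma]=\bar a^*[\sigma]$. The class $[\sigma]$ dies upstairs and survives downstairs as a class of order $|\Gamma|$.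
\end{example}

This is the mechanism for a class of degree $2$. Our task is to show that it persists in degree $3$, where the second cohomology of the tori $Z(\sigma)$ and the second cohomology of the group both offer new ways to kill a class.

\section{Equivariant cohomology and the key inclusion}\label{sec:borel}

The action on $Z$ is not free: the subgroup acting trivially on $L$ fixes the diagonal. We make it free by multiplying with a highly connected free complex. In low degrees, the cohomology of the quotient is then the Borel equivariant cohomology of $Z$, which we now recall.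

Let a finite group $\Pi$ act on a finite regular CW pair $(X,X')$ by homeomorphisms permuting the cells. Let $E\Pi$ be a contractible CW complex whose cells are freely permuted by $\Pi$, let $B\Pi=E\Pi/\Pi$, and write $X\times_\Pi E\Pi=(X\times E\Pi)/\Pi$. Put
\[
H^k_\Pi(X,X')=H^k(X\times_\Pi E\Pi,\,X'\times_\Pi E\Pi).
\]
This does not depend on the choice of $E\Pi$, and equivariant homotopy equivalences induce isomorphisms. Since $\Pi$ permutes the cells of $X\times E\Pi$ freely, $X\times_\Pi E\Pi$ is a CW complex, and invariant subcomplexes of $X$ give subcomplexes. For $\Pi'\le\Pi$ we use $E\Pi$ as $E\Pi'$. The finite covering $X\times_{\Pi'}E\Pi\to X\times_\Pi E\Pi$ gives a restriction $\operatorname{res}$ and a transfer $\operatorname{tr}_{\Pi'}^\Pi$, both natural in $(X,X')$. Restriction to the trivial group is denoted $\rho:H^*_\Pi(X,X')\to H^*(X,X')$; it forgets the action, and its image consists of $\Pi$-invariant classes. A class is \emph{constant} if it lies in the image of $H^*(B\Pi)\to H^*_\Pi(X)$.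
\begin{enumerate}
\item[(E1)] $\operatorname{tr}_{\Pi'}^\Pi\circ\operatorname{res}$ is multiplication by $[\Pi:\Pi']$.
\item[(E2)] For abelian $\Pi$, $\ \rho\operatorname{tr}_{\Pi'}^\Pi(x)=\sum_{g\in\Pi/\Pi'}g^*\rho(x)$. Indeed, the covering pulled back to $X\times E\Pi$ is a disjoint union of copies of $X\times E\Pi$ indexed by $\Pi/\Pi'$, mapped to $X\times_{\Pi'}E\Pi$ by $z\mapsto[gz]$.
\item[(E3)] By naturality for maps $X'\subset X\to pt$: constant classes on $X'$ extend to $X$, transfers of constant classes are constant, and $\rho$ kills constant classes of positive degree.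
\item[(E4)] A $\Pi$-fixed point $x_0\in X$ gives a section of $X\times_\Pi E\Pi\to B\Pi$. So a constant class that restricts to $0$ at $x_0$ is $0$.
\item[(E5)] If $\Pi$ acts trivially on $X$ and $H^*(X,X')$ is free over $R$, then $H^*_\Pi(X,X')=H^*((X,X')\times B\Pi)=H^*(X,X')\otimes H^*(B\Pi)$ by the K\"unneth formula.
\end{enumerate}

\begin{lemma}\label{lem:cyclic}
Let $\Pi$ be a finite cyclic $p$-group, possibly trivial. Then $H^k(B\Pi)=R,\,0,\,R/|\Pi|,\,0$ for $k=0,1,2,3$, and $H^2(B\Pi)\to H^2(B\Pi')$ is onto for $\Pi'\le\Pi$.
\end{lemma}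

\begin{proof}
The periodic resolution gives the cochain complex $R\to R\to R\to\cdots$ with differentials $0,|\Pi|,0,|\Pi|,\dots$, and $R$ is torsion-free. Since $H^i(B\Pi;\mathbb{Q})=0$ for $i>0$, there is a natural isomorphism $H^2(B\Pi)\cong H^1(B\Pi;\mathbb{Q}/R)=\operatorname{Hom}(\Pi,\mathbb{Q}/R)$. Homomorphisms from $\Pi'$ extend to $\Pi$ because $\mathbb{Q}/R$ is divisible, hence an injective abelian group.
\end{proof}

\begin{lemma}\label{lem:free}
Let $\Pi$ be a finite cyclic $p$-group, let $X$ be connected, and let $H^1(X)$ be a free $R[\Pi]$-module of finite rank. Then every $x\in H^2_\Pi(X)$ with $\rho(x)=0$ is constant, and $\rho:H^2_\Pi(X)\to H^2(X)^\Pi$ is onto.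
\end{lemma}

\begin{proof}
Consider the spectral sequence $E_2^{a,b}=H^a(\Pi;H^b(X))\Rightarrow H^{a+b}_\Pi(X)$ of the bundle $X\times_\Pi E\Pi\to B\Pi$. Freeness gives $E_2^{a,1}=0$ for $a>0$, and $E_2^{3,0}=H^3(B\Pi)=0$ by Lemma~\ref{lem:cyclic}. The map $\rho$ is the edge map to $E_2^{0,2}=H^2(X)^\Pi$. Since $E_2^{1,1}=0$, its kernel is $E_\infty^{2,0}$, the image of $H^2(B\Pi)$. The differentials leaving $E^{0,2}$ land in $E_2^{2,1}=0$ and $E_3^{3,0}=0$, so $\rho$ is onto.
\end{proof}

If $\Pi$ acts on $L$ and $I$ and $K=|L|/\Pi$, the map $Z\times_\Pi E\Pi\to K$, $[x,e]\mapsto[a(x)]$, induces $a^*:H^*(K)\to H^*_\Pi(Z)$, and likewise for pairs. The class $\rho(a^*w)$ is the pullback of $w$ under $Z\to|L|\to K$.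

\begin{proposition}\label{prop:key}
Let $L$ be a finite connected simplicial complex, $\dim L\le3$, with a free simplicial action of $\overline G=\mathbb{Z}/p^s$, $s\ge0$. Let $r\ge1$, and let $G=\mathbb{Z}/p^{s+r}$ act on $L$ through $G\to\overline G$ and on $I=G$ by translations. With $K=|L|/G=|L|/\overline G$ and $Z=Z_I(L)$,
\[
\ker\big(a^*:H^3(K)\to H^3_G(Z)\big)\subset p^{\,r-1}H^3(K).
\]
\end{proposition}

\begin{proof}[Proof of Proposition~\ref{prop:step} from Proposition~\ref{prop:key}]
The finitely generated $R$-module $H^3(K)$ is a finite direct sum of copies of $R$ and modules $R/p^k$, so $\bigcap_rp^rH^3(K)=0$. Choose $r\ge1$ with $u\notin p^{r-1}H^3(K)$, and let $G$, $Z$ be as in Proposition~\ref{prop:key}. Then $a^*u\ne0$ in $H^3_G(Z)$.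

Let $E=G*G*G*G$ be the join of four copies of the finite set $G$, with the diagonal translation action. It is a finite $3$-dimensional simplicial complex, homotopy equivalent to a wedge of $3$-spheres, hence $2$-connected. A simplex of $E$ has at most one vertex in each join factor and $G$ acts freely on each factor, so no nontrivial element maps a simplex to itself. Attaching free orbits of cells of dimension $4,5,\dots$ to kill $\pi_3,\pi_4,\dots$, we obtain a model $EG$ with $3$-skeleton $E$. All cells of $Z\times_GEG$ outside $(Z\times E)/G$ have dimension $\ge4$, so $H^3_G(Z)\to H^3((Z\times E)/G)$ is injective.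

The cells of $Z\times E$ are products of simplices, that is, convex polytopes, and $G$ permutes them freely by affine maps. The barycenters of chains of faces span the simplices of a subdivision $N$ on which $G$ acts simplicially and freely. Let $L'=N^{(3)}$. The images of the simplices of $N$ are the cells of a CW structure on $(Z\times E)/G$ with $3$-skeleton $|L'|/G$, so $H^3((Z\times E)/G)\to H^3(|L'|/G)$ is injective as well. Fix $i_0\in I$ and put $f(x,e)=a(x)$, $\psi(x,e)=x_{i_0}$. Then (i) and (ii) hold. The map induced by $f$ is the composite $|L'|/G\subset(Z\times E)/G\subset Z\times_GEG\to K$, which gives (iii). Finally, $Z$ is connected: $Z(L^{(1)})\simeq L^{(1)}$ is connected, and each $Z(\sigma)$ is a product of connected graphs containing a point $(v,\dots,v)\in Z(L^{(1)})$. So $N$ and its $3$-skeleton $L'$ are connected.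
\end{proof}

To prove Proposition~\ref{prop:key} we filter $Z$ by the subcomplexes $Z(L^{(k)})$. If $a^*u=0$, a relative lift of $a^*u$ is the coboundary of a class $\xi\in H^2_G(Z(L^{(2)}))$, and we must understand all such $\xi$. We shall see that $\xi$ is a sum of three parts: a part that $\rho$ detects in the tori, a constant, and a class pulled back from $K$. The first two will extend to $Z$, the third changes the lift of $u$ by a coboundary, and what remains is a question about one $3$-simplex.

\section{The second cohomology of $Z$ and pairs of indices}\label{sec:pairs}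

The cells of $Z(L^{(k)})$ outside $Z(L^{(k-1)})$ are those whose carrier is a $k$-simplex. Hence the cellular map
\begin{equation}\label{eq:coprod}
\coprod_{\dim\sigma=k}\big(Z(\sigma),Z(\partial\sigma)\big)\to\big(Z(L^{(k)}),Z(L^{(k-1)})\big)
\end{equation}
is bijective on the cells outside the subcomplexes, and restriction gives
\begin{equation}\label{eq:exc}
H^*\big(Z(L^{(k)}),Z(L^{(k-1)})\big)\cong\bigoplus_{\dim\sigma=k}H^*\big(Z(\sigma),Z(\partial\sigma)\big).
\end{equation}

For a finite connected graph $D$, $H^*(D)$ is free, concentrated in degrees $0,1$, with $H^0(D)=R$. A \emph{pair} is a two-element subset $P=\{i,j\}\subset I$. The K\"unneth formula gives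
\[
H^1(D^I)=\bigoplus_{i\in I}\operatorname{pr}_i^*H^1(D)\cong H^1(D)\otimes R^I,\qquad H^2(D^I)=\bigoplus_PH^2(D^I)_P,
\]
where $H^2(D^I)_P=\operatorname{pr}_i^*H^1(D)\cdot\operatorname{pr}_j^*H^1(D)\cong H^1(D)\otimes H^1(D)$. For a connected subgraph $D_1\subset D$, restriction carries $H^2(D^I)_P$ to $H^2(D_1^I)_P$. All this applies to $Z(\sigma)=(\sigma^{(1)})^I$. For a $2$-simplex $\sigma$, $Z(\sigma)=(\partial\sigma)^I$ is a torus, the classes $t_i=\operatorname{pr}_i^*[\partial\sigma]$ form a basis of $H^1(Z(\sigma))=R^I$, and $H^2(Z(\sigma))_P=R\,t_it_j$.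

\begin{lemma}\label{lem:H2}
\begin{enumerate}
\item[(a)] For a $2$-simplex $\sigma$, the class $a^*[\partial\sigma]$ generates $H^1(Z(\partial\sigma))\cong R$, and the restriction $H^1(Z(\sigma))\to H^1(Z(\partial\sigma))$ is the coordinate sum $R^I\to R$.
\item[(b)] Both of the following maps are isomorphisms:
\[
H^2\big(Z(L^{(2)}),Z(L^{(1)})\big)\to H^2\big(Z(L^{(2)})\big)\to\bigoplus_{\dim\sigma=2}H^2(Z(\sigma)).
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:geom}(a), $a^*:H^*(\partial\sigma)\to H^*(Z(\partial\sigma))$ is an isomorphism. By Lemma~\ref{lem:geom}(b), $\operatorname{pr}_i\simeq a$ as maps $Z(\partial\sigma)\to\partial\sigma$, so each $t_i$ restricts to $a^*[\partial\sigma]$.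

(b) The map in (a) is onto and $H^2(Z(\partial\sigma))=0$, so $H^2(Z(\sigma),Z(\partial\sigma))\to H^2(Z(\sigma))$ is an isomorphism. With \eqref{eq:exc}, the composite of the two maps is an isomorphism. The first map is onto because $H^2(Z(L^{(1)}))\cong H^2(L^{(1)})=0$, and it is injective because the composite is. So both are isomorphisms.
\end{proof}

Let $H^2(Z(L^{(2)}))_P$ consist of the classes whose restriction to each torus $Z(\sigma)$ lies in $H^2(Z(\sigma))_P$. By (b), $H^2(Z(L^{(2)}))=\bigoplus_PH^2(Z(L^{(2)}))_P$; this applies in particular to $Z(\partial\Delta)$ for a $3$-simplex $\Delta$. We write $x_P$ for the $P$-component of $x$, and $x_{\mathcal T}=\sum_{P\in\mathcal T}x_P$ for a set $\mathcal T$ of pairs.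
\begin{enumerate}
\item[(P1)] For a $3$-simplex $\Delta$ of $L$, the restrictions $H^2(Z(\Delta))\to H^2(Z(\partial\Delta))\leftarrow H^2(Z(L^{(2)}))$ preserve $P$-components, because this holds after restricting further to each torus.
\item[(P2)] If $\Pi$ acts on $L$ and $I$, then by \eqref{eq:pr} $g^*$ carries the $P$-component to the $g^{-1}P$-component, in $H^2(Z(L^{(2)}))$ and, if $g\Delta=\Delta$, in $H^2(Z(\Delta))$.
\end{enumerate}

The decomposition by pairs lets us write invariant classes as norms, and by (E2) norms are what $\rho$ makes of transfers.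

\begin{lemma}\label{lem:norm}
Let a finite abelian group $\Pi$ act on $I$ and on a module $M=\bigoplus_PM_P$ with $g^*M_P\subset M_{g^{-1}P}$. Let $x\in M^\Pi$, and let $H\le\Pi$ contain the stabilizer of every pair $P$ with $x_P\ne0$. Then there is a set $\mathcal T$ of pairs such that $x_{\mathcal T}\in M^H$ and $\sum_{g\in\Pi/H}g^*x_{\mathcal T}=x$.
\end{lemma}

\begin{proof}
Let $\mathcal S$ be the set of pairs with stabilizer in $H$; it is $\Pi$-invariant since $\Pi$ is abelian, and $x=x_{\mathcal S}$. If $P\in\mathcal S$ and $gP=hP$ with $h\in H$, then $h^{-1}g\in H$, so $g\in H$. Thus $\Pi/H$ permutes the $H$-orbits in $\mathcal S$ freely. Let $\mathcal T$ be the union of one $H$-orbit from each $\Pi$-orbit in $\mathcal S$; the translates $g\mathcal T$, $g\in\Pi/H$, partition $\mathcal S$. Invariance of $x$ gives $g^*(x_P)=x_{g^{-1}P}$, hence $g^*x_{\mathcal T}=x_{g^{-1}\mathcal T}$, and both claims follow.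
\end{proof}

\begin{enumerate}
\item[(P3)] If $\Pi$ acts freely on $I$, a nontrivial element $g$ stabilizing $\{i,j\}$ interchanges $i$ and $j$, so $g^2$ fixes $i$ and $g^2=1$. For a cyclic $p$-group such $g$ exists only if $p=2$, and then it is the unique element of order $2$.
\end{enumerate}

\section{Local computations}\label{sec:local}

We work in the following setting.

\medskip
\noindent\textbf{Setting (S).} A finite cyclic $p$-group $\Pi$ acts simplicially on a finite connected simplicial complex $L$. A subgroup $\Gamma\le\Pi$ acts trivially on $L$, and $\Pi/\Gamma$ acts freely on $|L|$. The set $I$ is a finite nonempty $\Pi$-set on which $\Gamma$ acts freely.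
\medskip

It will be used globally, with $\Pi=G$, and locally, with $\Pi=\Gamma$ and $L$ the boundary of a $3$-simplex. An element of $\Pi\setminus\Gamma$ maps no simplex to itself, since it would fix the barycenter. So $K=|L|/\Pi$ is a finite CW complex whose cells are the images of the simplices, with skeleta $K^{(k)}=|L^{(k)}|/\Pi$, and the stabilizer of each $Z(\sigma)$, as a summand in \eqref{eq:coprod}, is $\Gamma$. The map \eqref{eq:coprod} is $\Pi$-equivariant, it stays bijective on relative cells after the Borel construction, and $\big(\coprod_{\tau\in\Pi\sigma}Z(\tau)\big)\times_\Pi E\Pi=Z(\sigma)\times_\Gamma E\Pi$. Therefore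
\begin{equation}\label{eq:eqexc}
H^*_\Pi\big(Z(L^{(k)}),Z(L^{(k-1)})\big)\cong\bigoplus_\sigma H^*_\Gamma\big(Z(\sigma),Z(\partial\sigma)\big),
\end{equation}
where $\sigma$ runs over representatives of the $\Pi$-orbits of $k$-simplices, and the $\sigma$-component of a class is obtained by restricting to $\Gamma$ and then to $Z(\sigma)$. Consequently, $\rho$ of the $\sigma$-component of $x$ is the $\sigma$-component of $\rho(x)$ in \eqref{eq:exc}. The composite $Z(\sigma)\times_\Gamma E\Pi\to Z\times_\Pi E\Pi\to K$ factors as $Z(\sigma)\times_\Gamma E\Pi\to\sigma\to K$. So under \eqref{eq:eqexc} and $H^k(K^{(k)},K^{(k-1)})=\bigoplus_\sigma H^k(\sigma,\partial\sigma)$, the map $a^*$ is the direct sum of the maps $a^*:H^k(\sigma,\partial\sigma)\to H^k_\Gamma(Z(\sigma),Z(\partial\sigma))$. The same argument for $L$ itself gives $H^*_\Pi(L^{(k)},L^{(k-1)})\cong\bigoplus_\sigma H^*_\Gamma(\sigma,\partial\sigma)$.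

Three facts are used repeatedly. For a vertex $v$, the point $(v,\dots,v)$ is fixed by $\Gamma$. For a simplex $\sigma$, the module $H^1(Z(\sigma))=H^1(\sigma^{(1)})\otimes R^I$ is free over $R[\Gamma']$ for all $\Gamma'\le\Gamma$, because by \eqref{eq:pr} the group $\Gamma$ only permutes the indices, and does so freely. For a connected graph $D\subset L$,
\begin{equation}\label{eq:graph}
a^*:H^1(D)\to H^1_\Gamma(Z(D))\ \text{ is an isomorphism,}
\end{equation}
by Lemma~\ref{lem:geom}(a), (E5) and $H^1(B\Gamma)=0$.

The first lemma is the equivariant form of Example~\ref{ex:moebius}.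

\begin{lemma}\label{lem:two}
In setting \textup{(S)} let $\sigma$ be a $2$-simplex of $L$.
\begin{enumerate}
\item[(a)] If $x\in H^2_\Gamma(Z(\sigma),Z(\partial\sigma))$ and $\rho(x)=0$, then $x\in R\,a^*[\sigma]$.
\item[(b)] If $\lambda\in R$ and $\lambda\,a^*[\sigma]=0$ in $H^2_\Gamma(Z(\sigma),Z(\partial\sigma))$, then $\lambda\in|\Gamma|R$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The image $x'\in H^2_\Gamma(Z(\sigma))$ of $x$ has $\rho(x')=0$, so it is constant by Lemma~\ref{lem:free}. It vanishes on $Z(\partial\sigma)$, which contains a $\Gamma$-fixed point, so $x'=0$ by (E4). Hence $x=\delta y$ with $y\in H^1_\Gamma(Z(\partial\sigma))$. By \eqref{eq:graph}, $y=\mu\,a^*[\partial\sigma]$, and $x=\mu\,a^*[\sigma]$.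

(b) Since $\delta(\lambda\,a^*[\partial\sigma])=0$, the class $\lambda\,a^*[\partial\sigma]$ is the restriction of a class in $H^1_\Gamma(Z(\sigma))$. Applying $\rho$ and Lemma~\ref{lem:H2}(a), we find that $\lambda$ is the coordinate sum of an element of $(R^I)^\Gamma$. Such an element is constant on the $\Gamma$-orbits in $I$, and each orbit has $|\Gamma|$ elements.
\end{proof}

Freeness of $\Gamma$ on $I$ is essential here. If $\Gamma$ fixes some $i\in I$, the homotopy from $a$ to $\operatorname{pr}_i$ is $\Gamma$-equivariant, and $a^*[\sigma]=0$.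

\begin{lemma}\label{lem:const}
In setting \textup{(S)} every class in $H^2_\Pi(Z(L^{(1)}))$ is constant.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:geom}(a) it suffices to treat $x\in H^2_\Pi(L^{(1)})$. For a vertex $v$ let $x_v\in H^2_\Gamma(\{v\})=H^2(B\Gamma)$ be the restriction of $x$. If $v,v'$ are the endpoints of an edge $e$, then $x_v=x_{v'}$, since both are restrictions of one element of $H^2_\Gamma(e)=H^2(B\Gamma)$. As $L^{(1)}$ is connected, all $x_v$ equal one class $\kappa'$. By Lemma~\ref{lem:cyclic} there is $\kappa\in H^2(B\Pi)$ restricting to $\kappa'$. Then $x-\kappa$ vanishes in $H^2_\Pi(L^{(0)})=\bigoplus_vH^2_\Gamma(\{v\})$, so it comes from $H^2_\Pi(L^{(1)},L^{(0)})=\bigoplus_eH^2_\Gamma(e,\partial e)$, the sums being over orbit representatives. By (E5) each summand is $H^1(B\Gamma)=0$.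
\end{proof}

This is the only place in the proof of Proposition~\ref{prop:key} where connectedness of $L$ enters; on a disconnected complex, $x$ could have different values $x_v$ on different components.

\begin{lemma}\label{lem:skeleton}
In setting \textup{(S)}, if $\xi\in H^2_\Pi(Z(L^{(2)}))$ and $\rho(\xi)=0$, then $\xi=a^*w+\text{\rm constant}$ for some $w\in H^2(K^{(2)})$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:const} and (E3) we may subtract a constant class, keeping $\rho(\xi)=0$, so that $\xi$ vanishes on $Z(L^{(1)})$. Then $\xi$ is the image of some $\hat\xi\in H^2_\Pi(Z(L^{(2)}),Z(L^{(1)}))$. The image of $\rho(\hat\xi)$ in $H^2(Z(L^{(2)}))$ is $\rho(\xi)=0$, so $\rho(\hat\xi)=0$ by Lemma~\ref{lem:H2}(b). By \eqref{eq:eqexc} and Lemma~\ref{lem:two}(a), $\hat\xi=a^*\hat w$ with $\hat w\in H^2(K^{(2)},K^{(1)})$. Let $w$ be the image of $\hat w$.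
\end{proof}

In the last two lemmas, $\Gamma$ is a finite cyclic $p$-group acting trivially on a $3$-simplex $\Delta$ and freely on $I$. We pass from the triangles to the sphere $\partial\Delta$, and then to $\Delta$.

\begin{lemma}\label{lem:sphere}
If $\lambda\in R$ and $\lambda\,a^*[\partial\Delta]=0$ in $H^2_\Gamma(Z(\partial\Delta))$, then $\lambda\in|\Gamma|R$.
\end{lemma}

\begin{proof}
Let $D=\Delta^{(1)}$. The group $H^2(\partial\Delta,D)$ is the group of simplicial $2$-cochains of $\partial\Delta$, with basis the classes $[\sigma]$ of the four $2$-faces, and each $[\sigma]$ maps to a generator of $H^2(\partial\Delta)$. Fix a face $\sigma_0$. Then $\lambda\,a^*[\sigma_0]\in H^2_\Gamma(Z(\partial\Delta),Z(D))$ maps to $0$ in $H^2_\Gamma(Z(\partial\Delta))$, so it is the coboundary of a class in $H^1_\Gamma(Z(D))$, which by \eqref{eq:graph} is $a^*\alpha$ with $\alpha\in H^1(D)$. Thus $a^*(\lambda[\sigma_0]-\delta\alpha)=0$. By \eqref{eq:eqexc} and Lemma~\ref{lem:two}(b), the cochain $\lambda[\sigma_0]-\delta\alpha$ is divisible by $|\Gamma|$. Its image in $H^2(\partial\Delta)\cong R$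 is $\lambda$ times a generator.
\end{proof}

\begin{lemma}\label{lem:three}
Let $H=\{g\in\Gamma:g^2=1\}$. If $\lambda\in R$ and $\lambda\,a^*[\Delta]=0$ in $H^3_\Gamma(Z(\Delta),Z(\partial\Delta))$, then $\lambda\in[\Gamma:H]R$.
\end{lemma}

\begin{proof}
Since $a^*[\Delta]=\delta a^*[\partial\Delta]$, there is $B\in H^2_\Gamma(Z(\Delta))$ with
\begin{equation}\label{eq:B}
B|_{Z(\partial\Delta)}=\lambda\,a^*[\partial\Delta]\quad\text{in }H^2_\Gamma(Z(\partial\Delta)).
\end{equation}
If $B$ were constant, (E4) and Lemma~\ref{lem:sphere} would finish the proof. The obstruction is $b=\rho(B)\in H^2(Z(\Delta))^\Gamma$, and we remove it by a transfer whose restriction to $Z(\partial\Delta)$ we can control.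

By Lemma~\ref{lem:geom}(c) for $\partial\Delta$, $b|_{Z(\partial\Delta)}=0$, and by (P1) $b_P|_{Z(\partial\Delta)}=0$ for every pair $P$. By (P3), $H$ contains the stabilizers of all pairs. Lemma~\ref{lem:norm} and (P2) give a set $\mathcal T$ of pairs such that $\beta=b_{\mathcal T}$ is $H$-invariant and $\sum_{g\in\Gamma/H}g^*\beta=b$; moreover $\beta|_{Z(\partial\Delta)}=0$. By Lemma~\ref{lem:free} for $H$ there is $B_H\in H^2_H(Z(\Delta))$ with $\rho(B_H)=\beta$. By (E2), $\rho(B-\operatorname{tr}_H^\Gamma B_H)=0$, so $B-\operatorname{tr}_H^\Gamma B_H$ is constant by Lemma~\ref{lem:free} for $\Gamma$.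

Now restrict to $Z(\partial\Delta)$. We have $\rho(B_H|_{Z(\partial\Delta)})=\beta|_{Z(\partial\Delta)}=0$. Lemma~\ref{lem:skeleton}, applied to the complex $\partial\Delta$ with $H$ in the roles of both $\Pi$ and $\Gamma$, gives $B_H|_{Z(\partial\Delta)}=\mu\,a^*[\partial\Delta]+\text{constant}$ in $H^2_H(Z(\partial\Delta))$, with $\mu\in R$. The class $a^*[\partial\Delta]\in H^2_H$ is the restriction of $a^*[\partial\Delta]\in H^2_\Gamma$, so by (E1) its transfer is $[\Gamma:H]\,a^*[\partial\Delta]$. With (E3) and \eqref{eq:B},
\[
\big(\lambda-\mu[\Gamma:H]\big)\,a^*[\partial\Delta]=\text{constant}\quad\text{in }H^2_\Gamma(Z(\partial\Delta)).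
\]
At a fixed point $(v,\dots,v)$ the map $B\Gamma\to\partial\Delta$ has image $\{v\}$, so the left side restricts to $0$, and the constant is $0$ by (E4). Lemma~\ref{lem:sphere} gives $\lambda-\mu[\Gamma:H]\in|\Gamma|R$, hence $\lambda\in[\Gamma:H]R$.
\end{proof}

For odd $p$ the group $H$ is trivial, $B_H=\beta$ and one may take $\mu=0$. For $p=2$ the subgroup $H$ cannot be dropped from this argument. If $h$ of order $2$ stabilizes $P$, it acts on $H^2(Z(\Delta))_P\cong H^1(\Delta^{(1)})\otimes H^1(\Delta^{(1)})$ by $\alpha\otimes\alpha'\mapsto-\alpha'\otimes\alpha$. Since $H^1(\Delta^{(1)})$ has rank $3$, there are nonzero invariants, so $b_P$ is not forced to vanish and Lemma~\ref{lem:norm} does not apply with the trivial subgroup. The cost is one factor $2$.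

\section{Proof of the key inclusion}\label{sec:key}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Setting (S) holds with $\Pi=G$ and $\Gamma=\ker(G\to\overline G)$, a group of order $p^r$. Write $Z'=Z(L^{(2)})$; as $\dim L\le3$, we have $Z=Z(L^{(3)})$ and $K=K^{(3)}$. Let $u\in H^3(K)$ with $a^*u=0$. Since $H^3(K^{(2)})=0$, $u$ lifts to $\hat u\in H^3(K,K^{(2)})$. The class $a^*\hat u\in H^3_G(Z,Z')$ maps to $a^*u=0$, so $a^*\hat u=\delta\xi$ for some $\xi\in H^2_G(Z')$. We may change $\xi$ by the restriction of any class in $H^2_G(Z)$.

\emph{Step 1: we may assume $\rho(\xi)=0$.} Put $x=\rho(\xi)\in H^2(Z')^G$. By Lemma~\ref{lem:geom}(c), $\delta x=\rho(a^*\hat u)=0$ in $H^3(Z,Z')$, so $x$ extends to $Z$. We need more, namely an equivariant class on $Z$ that $\rho$ sends to an extension of $x$, and we obtain it as a transfer from the trivial group.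

Let $P=\{i,j\}$ have nontrivial stabilizer in $G$. By (P3), $p=2$ and the element $h$ of order $2$ interchanges $i$ and $j$. As $r\ge1$, the subgroup $\Gamma$ is nontrivial and contains $h$, so $h$ acts trivially on $L$. On each torus $Z(\sigma)$ we get $h^*(t_it_j)=t_jt_i=-t_it_j$. Since $h^*x_P=x_P$, this gives $2x_P=0$, and $x_P=0$ because $R$ is torsion-free. In contrast with $Z(\Delta)$, the component has rank one on each torus, so nothing is lost here. Lemma~\ref{lem:norm} with trivial $H$ yields a set $\mathcal T$ of pairs such that $y=x_{\mathcal T}$ satisfies $\sum_{g\in G}g^*y=x$.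

The class $y$ extends to $Z$. Indeed, by \eqref{eq:exc} the obstruction $\delta y\in H^3(Z,Z')$ has components $\delta(y|_{Z(\partial\Delta)})$ over the $3$-simplices $\Delta$. Since $x$ extends to $Z$, there is $b\in H^2(Z(\Delta))$ with $b|_{Z(\partial\Delta)}=x|_{Z(\partial\Delta)}$, and by (P1) $b_{\mathcal T}|_{Z(\partial\Delta)}=y|_{Z(\partial\Delta)}$. So each component vanishes.

Let $\hat y\in H^2(Z)$ extend $y$, and let $\xi'=\operatorname{tr}_1^G(\hat y)\in H^2_G(Z)$. By (E2), $\rho(\xi'|_{Z'})=\sum_gg^*y=x$. Replace $\xi$ by $\xi-\xi'|_{Z'}$.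

\emph{Step 2: reduction to single simplices.} By Lemma~\ref{lem:skeleton}, $\xi=a^*w+\text{constant}$ with $w\in H^2(K^{(2)})$. Constant classes extend to $Z$, so $\delta\xi=a^*\delta w$ and $a^*(\hat u-\delta w)=0$ in $H^3_G(Z,Z')$. Write $\hat u-\delta w=\sum_\Delta\lambda_\Delta[\Delta]$ over representatives of the orbits of $3$-simplices. By \eqref{eq:eqexc}, $\lambda_\Delta\,a^*[\Delta]=0$ in $H^3_\Gamma(Z(\Delta),Z(\partial\Delta))$ for each $\Delta$.

\emph{Step 3.} By Lemma~\ref{lem:three}, $\lambda_\Delta\in[\Gamma:H]R$, where $[\Gamma:H]$ is $p^r$ for odd $p$ and $2^{r-1}$ for $p=2$. So $\hat u-\delta w\in p^{r-1}H^3(K,K^{(2)})$. Its image in $H^3(K)$ is $u$, hence $u\in p^{r-1}H^3(K)$.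
\end{proof}

\begin{remark}
The estimate is close to exact. By Lemma~\ref{lem:geom}(c) and (E1), $p^ra^*[\Delta]=\operatorname{tr}_1^\Gamma\rho(a^*[\Delta])=0$ for each $\Delta$, so \eqref{eq:eqexc} gives $p^rH^3(K)\subset\ker a^*$. For odd $p$, Step~3 gives the reverse inclusion, and $\ker a^*=p^rH^3(K)$.
\end{remark}

Proposition~\ref{prop:key} implies Proposition~\ref{prop:step}, which implies Theorem~\ref{thm:more}(1) and Theorem~\ref{thm:main}.

\section{Other dimensions and the upper bound}\label{sec:upper}

We need two more theorems of dimension theory. By Hurewicz's theorem, $\dim(C\times[0,1])=\dim C+1$ for a nonempty finite-dimensional compactum $C$. By Alexandroff's theorem, $\dim_{\mathbb{Z}}Y=\dim Y$ for a compactum $Y$ with $\dim Y<\infty$.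

\begin{proof}[Proof of Theorem~\ref{thm:more}(2)]
Let $X$ be as in Theorem~\ref{thm:main}, $Y=X/A_p$, and let $A_p$ act on $X\times[0,1]^{n-1}$ trivially on the second factor. The action is free with orbit space $Y\times[0,1]^{n-1}$. By Hurewicz's theorem the dimensions are $n$ and $n+2$. The case $n=0$ is Lemma~\ref{lem:orbit}, which does not assume freeness.
\end{proof}

For part (3), all cohomology is \v{C}ech cohomology, equivalently sheaf cohomology. For a closed subset $B$ of a compactum $Y$, $H^*(Y,B;\Lambda)=H^*_c(Y\setminus B;\Lambda)$. For a proper map $\pi:W'\to Y'$ of locally compact spaces, let $\mathcal H^b$ be the sheaf associated with $U\mapsto H^b(\pi^{-1}U;\mathbb{Z})$. Its stalk at $y$ is $H^b(\pi^{-1}(y);\mathbb{Z})$, and the Leray spectral sequence reads $E_2^{a,b}=H^a_c(Y';\mathcal H^b)\Rightarrow H^{a+b}_c(W';\mathbb{Z})$.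

Let $A_p$ act freely on $X\ne\emptyset$, $\dim X=n<\infty$, with orbit map $q:X\to Y$. Let $B\subset Y$ be closed and $X^B=q^{-1}(B)$. We must show that $H^k(Y,B;\mathbb{Z})=0$ for $k\ge n+3$. With $p$ inverted there is no jump at all.

\begin{lemma}\label{lem:invert}
$H^k(Y,B;\mathbb{Z}[\frac1p])=0$ for $k>n$.
\end{lemma}

\begin{proof}
Let $\Lambda=\mathbb{Z}[\frac1p]$, let $X_i=X/p^iA_p$, a compactum by Lemma~\ref{lem:orbit}, and let $X_i^B\subset X_i$ be the preimage of $B$. The group $A_p/p^iA_p=\mathbb{Z}/p^i$ acts on $X_i$ with orbit space $Y$. The action is free: if $gx=hx$ with $h\in p^iA_p$, then $g=h$. So $c:X_i\to Y$ is a $p^i$-fold covering. The composite of the sheaf maps $\Lambda\to c_*\Lambda\to\Lambda$ (pullback, then sum over the fiber) is multiplication by $p^i$, which is invertible. Hence $H^*(Y,B;\Lambda)\to H^*(X_i,X_i^B;\Lambda)$ is injective for each $i$.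

The map $X\to\varprojlim X_i$ is a homeomorphism. It is onto, because the preimages in $X$ of the coordinates of a point form a decreasing sequence of nonempty compact sets. It is injective: if $x'=g_ix$ with $g_i\in p^iA_p$ for all $i$, then by freeness all $g_i$ are equal and lie in $\bigcap_ip^iA_p=0$. It carries $X^B$ onto $\varprojlim X_i^B$. By (D3), $H^*(Y,B;\Lambda)$ injects into $\varinjlim H^*(X_i,X_i^B;\Lambda)=H^*(X,X^B;\Lambda)$, which vanishes above degree $n$.
\end{proof}

To pass to integral coefficients we cannot use $q$ directly: its fibers are copies of $A_p$, whose $H^0$ is the large group of locally constant functions. We replace $X$ by a mapping torus, which costs one dimension and turns the fibers into connected spaces whose $H^1$ is $\mathbb{Z}[\frac1p]$.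

\begin{proof}[Proof of Theorem~\ref{thm:more}(3)]
Let $\tau$ be the action of $1\in A_p$, and let $W=(X\times\mathbb{R})/\mathbb{Z}$, where $1\in\mathbb{Z}$ acts by $(x,s)\mapsto(\tau x,s-1)$. The compactum $W$ is the union of the images of $X\times[0,\frac12]$ and $X\times[\frac12,1]$, two closed subsets homeomorphic to $X\times[0,\frac12]$. So $\dim W\le n+1$ by (D1) and Hurewicz's theorem. Let $\pi:W\to Y$ be induced by $q$, and $W^B=\pi^{-1}(B)$.

By freeness each orbit is equivariantly homeomorphic to $A_p$, so each fiber of $\pi$ is the solenoid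
\[
(A_p\times\mathbb{R})/\mathbb{Z}=\varprojlim\,(\mathbb{Z}/p^i\times\mathbb{R})/\mathbb{Z}=\varprojlim\mathbb{R}/p^i\mathbb{Z},
\]
a limit of circles under coverings of degree $p$. By (D3) its integral cohomology is $\mathbb{Z}$ in degree $0$, $\varinjlim(\mathbb{Z}\to\mathbb{Z}\to\cdots)=\mathbb{Z}[\frac1p]$ in degree $1$ (each map is multiplication by $p$), and $0$ otherwise. The generator from the circle $i=0$ corresponds to $1\in\mathbb{Z}[\frac1p]$. Hence $\mathcal H^b=0$ for $b\ge2$, and the natural map from the constant sheaf $\mathbb{Z}$ to $\mathcal H^0$ is an isomorphism on stalks.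

The sheaf $\mathcal H^1$ is constant as well. The map $W\to\mathbb{R}/\mathbb{Z}$, $[x,s]\mapsto s$, pulls the generator back to a class $\theta\in H^1(W;\mathbb{Z})$. On each fiber this map is the projection to the circle $i=0$, so $\theta$ restricts to $1\in\mathbb{Z}[\frac1p]$. Multiplication by $p$ is invertible on the stalks of $\mathcal H^1$, hence on $\mathcal H^1$. So $m/p^l\mapsto p^{-l}m\theta$ defines a map from the constant sheaf $\mathbb{Z}[\frac1p]$ to $\mathcal H^1$, and it is an isomorphism on stalks.

The Leray spectral sequence of the proper map $W\setminus W^B\to Y\setminus B$ thus has two rows. The only differential that reaches $E_2^{k,0}$ is $d_2:E_2^{k-2,1}\to E_2^{k,0}$, and its cokernel $E_\infty^{k,0}$ embeds in the abutment. This gives the exact sequence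
\[
H^{k-2}(Y,B;\mathbb{Z}[\tfrac1p])\to H^k(Y,B;\mathbb{Z})\to H^k(W,W^B;\mathbb{Z}).
\]
For $k\ge n+3$ the right term vanishes by (D3), and the left term vanishes by Lemma~\ref{lem:invert}, since $k-2>n$. So $\dim_{\mathbb{Z}}Y\le n+2$. If $\dim Y<\infty$, then $\dim Y=\dim_{\mathbb{Z}}Y\le n+2$ by Alexandroff's theorem.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Levin} Michael Levin, \emph{On Raymond-Williams' example}, arXiv:1909.12660 (2019).
\end{thebibliography}
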